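\title{Analytic maximal almost disjoint families of subspaces}

\begin{abstract}
Let $E$ be a vector space of countably infinite dimension over a countable field $F$. Two infinite-dimensional subspaces of $E$ are almost disjoint if their intersection is finite-dimensional. We show that an infinite analytic maximal almost disjoint family of subspaces of $E$ exists if and only if $|F|\ge 3$. For $|F|\ge3$ we construct such a family that is closed in the space of infinite-dimensional subspaces and has cardinality $2^{\aleph_0}$; it consists of the branches of a tree of finite-dimensional subspaces, in which a vector names its predecessor through the oscillation of its coefficients. For $|F|=2$ we combine an idempotent ultrafilter with a closed game to show that every analytic maximal family consists of a single subspace of finite codimension.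
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F$ be a countable field, finite or infinite, and let $E$ be a vector space over $F$ with a fixed basis $(e_i)_{i<\omega}$. Then $E$ is a countable set. We identify each subset of $E$ with its characteristic function, a point of the product space $2^E\cong 2^\omega$. Let $\mathcal S\subseteq 2^E$ be the set of infinite-dimensional subspaces of $E$ with the subspace topology; it is a Polish space (Section~\ref{sec:prelim}). A family $\mathcal A\subseteq\mathcal S$ is \emph{analytic} if it is an analytic subset of $2^E$.

Two subspaces $V,W\in\mathcal S$ are \emph{almost disjoint} if $V\cap W$ is finite-dimensional. A family $\mathcal A\subseteq\mathcal S$ is \emph{almost disjoint} if its members are pairwise almost disjoint, and it is \emph{maximal almost disjoint}, or \emph{mad}, if moreover it is not properly contained in another almost disjoint family. An almost disjoint family $\mathcal A$ is mad exactly when every $V\in\mathcal S$ meets some member of $\mathcal A$ in an infinite-dimensional subspace: a subspace $V$ that is almost disjoint from all members is not itself a member and can be added, and any subspace that can be added is almost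 disjoint from all members.

The simplest mad families are the singletons $\{A\}$ with $A$ of finite codimension, such as $\{E\}$. There are no other countable ones: a diagonal argument (Proposition~\ref{prop:countable}) produces a subspace almost disjoint from all members of any other countable almost disjoint family. Infinite mad families do exist. Partition $\omega$ into infinitely many infinite sets, take the spans of the corresponding basis vectors, and extend this family by Zorn's lemma. But this argument gives no description of the family it produces, and so one asks the following question, which comes from Smythe~\cite{Smythe}.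

\medskip
\noindent\emph{Is there an infinite analytic mad family of subspaces of $E$?}
\medskip

The diagonal argument builds a new subspace one vector at a time, meeting finitely many requirements at each step. An analytic family is governed by a countable amount of information, namely the basic open sets that miss a closed set projecting onto it. One would therefore guess that diagonalization extends from countable to analytic families, that the answer is no, and that the field plays no role. The guess is right for exactly one field.

\begin{theorem}\label{thm:main}
Let $F$ be a countable field and $E$ a vector space over $F$ of countably infinite dimension.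
\begin{enumerate}
\item[(a)] If $|F|=2$, there is no infinite analytic mad family of subspaces of $E$. The analytic mad families are exactly the families $\{A\}$ with $A$ of finite codimension.
\item[(b)] If $|F|\ge3$, with $F$ finite or countably infinite, there is a mad family of subspaces of $E$ that is closed in $\mathcal S$ and has cardinality $2^{\aleph_0}$. It is $G_\delta$ in $2^E$, and in particular analytic.
\end{enumerate}
Thus an infinite analytic mad family exists if and only if $|F|\ge3$.
\end{theorem}

All arguments are in ZFC. The two cases are separated by a coloring property. Over $\mathbb F_2$, every coloring of the nonzero vectors of $E$ with finitely many colors is constant on the nonzero vectors of some $V\in\mathcal S$, and a strong form of this fact carries out the diagonalization (Section~\ref{sec:two}). Over larger fields there are colorings with any finite number of colors in which every color appears in every $V\in\mathcal S$ (Section~\ref{sec:osc}). Such a coloring is a language that every subspace is able to speak. We use it to let a vector name a finite-dimensional subspace as its predecessor (Section~\ref{sec:coding}); the predecessors form a tree whose branches are a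 closed almost disjoint family (Section~\ref{sec:trees}); and a subspace $V$ almost disjoint from all branches would contain vectors that name one another in succession and so trace out a branch (Section~\ref{sec:max}). Section~\ref{sec:size} shows that the family is not trivial.

\section{Preliminaries and countable families}\label{sec:prelim}

\subsection*{Coordinates}
For a subspace $W$ we write $W\setminus0$ for the set of its nonzero vectors. Put $E_h=\langle e_i:i<h\rangle$ and $E^{\ge h}=\langle e_i:i\ge h\rangle$, and write $x=x^{<h}+x^{\ge h}$ with $x^{<h}\in E_h$ (the \emph{prefix}) and $x^{\ge h}\in E^{\ge h}$ (the \emph{tail}). For $x\ne0$ let $\min x$ and $\max x$ be the least and the largest $i$ such that $e_i$ has a nonzero coefficient in $x$; these two coefficients are the \emph{first} and the \emph{last} coefficient of $x$. A \emph{block sequence} is a sequence of nonzero vectors $x_i$ with $\max x_i<\min x_{i+1}$. It is linearly independent, and every nonzero vector in the span of the $x_i$ with $i\ge m$ has minimum at least $\min x_m$.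

We use the following facts about codimension without further comment. If $A$ has codimension at most $c$ in $Y$ and $Z\subseteq Y$ is a subspace, then $A\cap Z$ has codimension at most $c$ in $Z$, because $Z/(A\cap Z)$ embeds in $Y/A$. If $A$ and $B$ have codimension at most $c$ and $d$ in $Y$, then $A\cap B$ has codimension at most $c+d$. If $A$ has infinite codimension and $K$ is finite-dimensional, then $A+K$ has infinite codimension. In particular, for $W\in\mathcal S$ each $W\cap E^{\ge h}$ has codimension at most $h$ in $W$, so $W$ contains infinite block sequences that start above any given coordinate.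

\subsection*{Descriptive set theory}
A space is \emph{Polish} if it is separable and completely metrizable. A $G_\delta$ subset of a Polish space is Polish. A set $\mathcal A\subseteq2^E$ is \emph{analytic} if it is the projection of a closed set $C\subseteq2^E\times\omega^\omega$; all $G_\delta$ sets are analytic. By the perfect set theorem, an uncountable closed subset of a Polish space has cardinality $2^{\aleph_0}$.

The set $\mathcal S$ is $G_\delta$ in $2^E$. Indeed, being a subspace is the intersection of the clopen conditions ``$0\in A$'' and ``$x,y\in A\Rightarrow x+\lambda y\in A$'', and containing $n$ independent vectors is a union of clopen conditions for each $n$. So $\mathcal S$ is Polish, and a family closed in $\mathcal S$ is the intersection of $\mathcal S$ with a closed subset of $2^E$, hence $G_\delta$ in $2^E$.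

\subsection*{Counting points in subspaces}
Several arguments need to know that a subspace of large codimension contains a small proportion of the vectors. Over a finite field we count. Over an infinite field we count in a finite grid.

\begin{lemma}\label{lem:grid}
Let $b_1,\dots,b_d$ be a basis of $X$, let $\Lambda\subseteq F$ be finite and nonempty, and let $G=\{\sum_i s_ib_i:s_i\in\Lambda\}$. A coset of a proper subspace of $X$ contains at most $|G|/|\Lambda|$ points of $G$.
\end{lemma}

\begin{proof}
Let the coset be $w+Y$, let $\varphi\ne0$ be a linear functional on $X$ that vanishes on $Y$, and fix $i_0$ with $\varphi(b_{i_0})\ne0$. A point $\sum_is_ib_i$ of $w+Y$ satisfies $\sum_is_i\varphi(b_i)=\varphi(w)$, so $s_{i_0}$ is determined by the other $s_i$. This leaves at most $|\Lambda|^{d-1}=|G|/|\Lambda|$ points.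
\end{proof}

\begin{lemma}\label{lem:cover}
A vector space $Y$ over $F$ is not the union of finitely many subspaces $A_1,\dots,A_r$ of infinite codimension.
\end{lemma}

\begin{proof}
Let $n\ge1$. For each $i$ choose $Y_i\subseteq Y$ of dimension $n$ with $Y_i\cap A_i=0$, and put $Y'=\sum_iY_i$. Then $Y'$ is finite-dimensional and each $A_i\cap Y'$ has codimension at least $n$ in $Y'$. If $|F|=q$ is finite, take $n$ with $q^n>r$; then $\sum_i|A_i\cap Y'|\le rq^{-n}|Y'|<|Y'|$. If $F$ is infinite, take $n=1$ and a grid $G$ on a basis of $Y'$ with $|\Lambda|>r$; by Lemma~\ref{lem:grid} the $A_i$ cover at most $r|G|/|\Lambda|<|G|$ points of $G$.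
\end{proof}

\begin{proposition}\label{prop:countable}
A countable almost disjoint family whose members all have infinite codimension is not maximal. Consequently a mad family either equals $\{A\}$ with $A$ of finite codimension, or it is uncountable and all its members have infinite codimension.
\end{proposition}

\begin{proof}
The empty family is not maximal. Let $(A_n)_{n<\omega}$ list a nonempty family as in the first sentence, with repetitions allowed. By Lemma~\ref{lem:cover} choose successively
\[
w_n\notin\bigcup_{i\le n}\bigl(A_i+\langle w_0,\dots,w_{n-1}\rangle\bigr).
\]
The $w_n$ are independent; let $W$ be their span. Let $x\in W\cap A_i$ be nonzero and let $n$ be the largest index such that $w_n$ occurs in $x$. Solving for $w_n$ gives $w_n\in A_i+\langle w_0,\dots,w_{n-1}\rangle$, which forces $n<i$. So $W\cap A_i\subseteq\langle w_n:n<i\rangle$, and $W$ is almost disjoint from every member.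

Now let $\mathcal A$ be mad. A subspace of finite codimension meets every $V\in\mathcal S$ in infinite dimension. So if $\mathcal A$ has at least two members, all have infinite codimension, and $\mathcal A$ is uncountable by the first part. If $\mathcal A=\{A\}$, the first part shows that $A$ has finite codimension.
\end{proof}

\section{The field with two elements}\label{sec:two}

To diagonalize against an uncountable family we need a notion of largeness for sets of vectors with two properties: the members of the family are small, and countably many large sets can be diagonalized by a subspace. An idempotent ultrafilter provides both.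

\subsection*{Idempotent ultrafilters}
Let $\beta E$ be the set of ultrafilters on the set $E$, with the topology generated by the sets $\{p:U\in p\}$ for $U\subseteq E$. These sets are clopen, and $\beta E$ is compact and Hausdorff. We say that a property holds for \emph{$p$-most} $x$ if the set of $x$ with the property belongs to $p$. This quantifier commutes with negation and with finite conjunctions. For $p,t\in\beta E$ define
\[
U\in p+t\iff\text{for $p$-most $x$, for $t$-most $y$, } x+y\in U .
\]
Then $p+t$ is an ultrafilter. The operation is associative, because both $U\in(p+t)+s$ and $U\in p+(t+s)$ unwind to ``for $p$-most $x$, $t$-most $y$, $s$-most $z$, $x+y+z\in U$''. For fixed $t$ the map $p\mapsto p+t$ is continuous, because $U\in p+t$ holds if and only if $p$ contains the set $\{x:\{y:x+y\in U\}\in t\}$. The Ellis--Numakura lemma states that a nonempty compact Hausdorff semigroup in which all maps $p\mapsto p+t$ are continuous has an idempotent, that is, an element $u$ with $u+u=u$.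

We want an idempotent that contains no member $A$ of the family. The ultrafilters that omit every $A$ need not be closed under addition, since $x+y\in A$ only places $y$ in a translate of $A$. A translate of $A$ lies in $A+Fx$, so we omit all finite-dimensional enlargements of members as well.

\begin{lemma}\label{lem:idem}
Let $F$ be any countable field and let $\mathcal A$ be a family of subspaces of $E$ of infinite codimension. There is an idempotent $\mathcal U\in\beta E$ that contains $E^{\ge n}\setminus0$ for every $n$ and contains no member of $\mathcal A$.
\end{lemma}

\begin{proof}
Let $\mathcal T$ be the set of $p\in\beta E$ that contain every $E^{\ge n}\setminus0$ and contain no set $A+K$ with $A\in\mathcal A$ and $K$ a finite-dimensional subspace. It is an intersection of clopen sets, hence compact.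

$\mathcal T$ is nonempty. By compactness it suffices to meet finitely many of the conditions, and these reduce to one set $E^{\ge n}\setminus0$ and subspaces $A_i+K_i$, $1\le i\le r$. Each $(A_i+K_i)\cap E^{\ge n}$ has infinite codimension in $E^{\ge n}$; otherwise it would have finite codimension in $E$, and so would $A_i+K_i$. By Lemma~\ref{lem:cover}, applied in $E^{\ge n}$ to these subspaces and the zero subspace, there is $x\in E^{\ge n}\setminus0$ outside all $A_i+K_i$. The principal ultrafilter at $x$ meets the conditions.

$\mathcal T$ is closed under addition. Let $p,t\in\mathcal T$. If $x\in E^{\ge n}\setminus0$ and $m>\max x$, then $x+y\in E^{\ge n}\setminus0$ for all $y\in E^{\ge m}\setminus0$, hence for $t$-most $y$. So $E^{\ge n}\setminus0\in p+t$. If $A+K\in p+t$, there is $x$ with $\{y:x+y\in A+K\}\in t$. This set is contained in $A+(K+Fx)$, which would then belong to $t$, contrary to $t\in\mathcal T$.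

The Ellis--Numakura lemma gives an idempotent $\mathcal U\in\mathcal T$; taking $K=0$ shows that $\mathcal U$ contains no member of $\mathcal A$.
\end{proof}

\begin{lemma}\label{lem:diag}
Let $F=\mathbb F_2$, let $\mathcal U$ be an idempotent ultrafilter containing every $E^{\ge n}\setminus0$, and let $U_0,U_1,\dots\in\mathcal U$. There is a block sequence $(y_i)_{i<\omega}$ with $\langle y_i:i\ge m\rangle\setminus0\subseteq U_m$ for every $m$.
\end{lemma}

\begin{proof}
For $U\in\mathcal U$ let $U^*=\{x\in U:\{y:x+y\in U\}\in\mathcal U\}$. Since $U\in\mathcal U+\mathcal U$, we have $U^*\in\mathcal U$. The point of $U^*$ is that it reproduces itself: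
\begin{equation}\label{eq:star}
x\in U^*\ \Longrightarrow\ \{y:x+y\in U^*\}\in\mathcal U .
\end{equation}
To see this, let $D=\{y:x+y\in U\}\in\mathcal U$. If $y\in D^*$, then $x+y\in U$ and $\{w:x+y+w\in U\}=\{w:y+w\in D\}\in\mathcal U$, so $x+y\in U^*$. Thus the set in \eqref{eq:star} contains $D^*\in\mathcal U$.

We choose $y_0,y_1,\dots$ so that, for all $m\le n$, every sum of a nonempty subset of $\{y_m,\dots,y_n\}$ lies in $U_m^*$. Given $y_0,\dots,y_{n-1}$, let $y_n$ be an element of all of the following sets: $E^{\ge l}\setminus0$, where $l=\max y_{n-1}+1$ (and $l=0$ if $n=0$); $U_m^*$ for $m\le n$; and $\{y:x+y\in U_m^*\}$ for $m<n$ and $x$ a sum of a nonempty subset of $\{y_m,\dots,y_{n-1}\}$. These are finitely many sets, and they belong to $\mathcal U$ by the inductive hypothesis and \eqref{eq:star}. The hypothesis is preserved, since a new sum is $y_n$ or $x+y_n$.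

So all sums of finite nonempty subsets of $\{y_i:i\ge m\}$ lie in $U_m$. Because $F=\mathbb F_2$, these sums are all the nonzero vectors of $\langle y_i:i\ge m\rangle$.
\end{proof}

The last sentence of this proof is the only place in this section where $|F|=2$ is used. The coloring property stated in the introduction follows: one color class lies in $\mathcal U$, and we take every $U_m$ to be that class.

\begin{example}\label{ex:countable}
Let $\mathcal A=\{A_0,A_1,\dots\}$ be countable with all members of infinite codimension, and let $\mathcal U$ be as in Lemma~\ref{lem:idem}. Apply Lemma~\ref{lem:diag} to $U_m=E\setminus A_m$. Then $\langle y_i:i\ge m\rangle\cap A_m=0$, so $V=\langle y_i:i<\omega\rangle$ meets $A_m$ in dimension at most $m$. This proves Proposition~\ref{prop:countable} again over $\mathbb F_2$.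
\end{example}

For an uncountable family the complements $E\setminus A$ cannot be listed. We need countably many sets in $\mathcal U$ that defeat all members at once, and we obtain them as the moves of a winning strategy in a game.

\subsection*{The game}
Consider a game in which players I and II alternate moves for $\omega$ rounds, the moves come from an arbitrary set, and each player has a legal move at every turn. A \emph{position} is the sequence of moves made in finitely many complete rounds, so that I is to move; a \emph{run} is a complete infinite play. A set $\mathcal W$ of runs is \emph{closed} if every run outside $\mathcal W$ has an initial position no continuation of which lies in $\mathcal W$. The Gale--Stewart theorem states that if the set of runs won by II is closed, then one of the players has a winning strategy.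

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
A family $\{A\}$ with $A$ of finite codimension is mad, since $A$ meets every $V\in\mathcal S$ in infinite dimension, and it is analytic, being a single point. Suppose that $\mathcal A$ is an analytic mad family not of this form. By Proposition~\ref{prop:countable} its members have infinite codimension. Let $\mathcal U$ be given by Lemma~\ref{lem:idem}, let $C\subseteq2^E\times\omega^\omega$ be closed with projection $\mathcal A$, and let $v_0,v_1,\dots$ enumerate $E$ without repetition.

In round $n$, player I plays a set $U_n\in\mathcal U$. Player II answers with a triple $(x_n,i_n,k_n)$, where $x_n\in U_n$ is nonzero, $\min x_n>\max x_{n-1}$ if $n\ge1$, $i_n\in\{0,1\}$ and $k_n\in\omega$. A legal answer exists because $\mathcal U$ contains every $E^{\ge m}\setminus0$. The \emph{outcome} of a run is the set $B=\{v_n:i_n=1\}$. Player II wins if $(B,(k_n)_n)\in C$ and $x_n\in B$ for all $n$. So II has to build a member of $\mathcal A$ together with a witness to its membership, and to find in it a block sequence drawn from the sets that I prescribes. In the situation of Example~\ref{ex:countable}, I wins by playing $U_n=E\setminus\bigcup_{i\le n}A_i$.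

The witness makes the set of runs won by II closed, and this is where analyticity is used. If $(B,(k_n)_n)\notin C$, finitely many of the $i_n,k_n$ determine a neighborhood disjoint from $C$. If $x_n=v_l\notin B$, this is visible after round $\max(n,l)$. So one of the players has a winning strategy. We refute the first possibility by maximality and the second by almost disjointness.

\emph{Case I: player I has a winning strategy $\tau$.} A position consistent with $\tau$ is determined by the finitely many moves of II, which come from a countable set. List these positions as $p_0,p_1,\dots$ and let $\tau(p_j)\in\mathcal U$ be the set that $\tau$ plays at $p_j$. Lemma~\ref{lem:diag}, applied to the sets $\bigcap_{j\le m}\tau(p_j)$, gives a block sequence $(y_i)$ with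
\[
V_m\setminus0\subseteq\tau(p_j)\quad\text{whenever } j\le m,\qquad\text{where } V_m=\langle y_i:i\ge m\rangle .
\]
By maximality there is $A\in\mathcal A$ with $A\cap V_0$ infinite-dimensional. Each $V_m$ has finite codimension in $V_0$, so $A\cap V_m\ne0$ for all $m$. Fix $f$ with $(A,f)\in C$. Let II play against $\tau$ as follows. In round $n$, at position $p_j$, II takes $m\ge j$ so large that $\min y_m$ exceeds the maximum of the previous vector, plays a nonzero $x_n\in A\cap V_m\subseteq\tau(p_j)$, sets $i_n=1$ if and only if $v_n\in A$, and sets $k_n=f(n)$. These moves are legal, the outcome is $A$, and II wins against $\tau$, a contradiction.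

\emph{Case II: player II has a winning strategy $\sigma$.} For a position $p$ consistent with $\sigma$, let $Z_p$ be the set of vectors $x$ such that, for some $U\in\mathcal U$ played at $p$, the answer of $\sigma$ has first coordinate $x$. Then $Z_p\in\mathcal U$. Otherwise I could play $E\setminus Z_p$ at $p$, and the first coordinate of the answer would lie both in $Z_p$ and outside it.

Every run consistent with $\sigma$ is won by II, so its outcome belongs to $\mathcal A$. We claim that all these outcomes are equal. Suppose that two runs have outcomes that differ at $v_l$, and let $p^1,p^2$ be their positions after round $l$. We extend $p^1$ and $p^2$ in parallel, one round at a time. If the current positions are $q^1,q^2$, choose $x\in Z_{q^1}\cap Z_{q^2}$, which is possible as both sets lie in $\mathcal U$, and let I play at $q^1$ and at $q^2$ sets to which $\sigma$ answers with first coordinate $x$. The two resulting runs have outcomes $A^1,A^2\in\mathcal A$ that still differ at $v_l$. Both contain all the chosen vectors $x$, which form an infinite block sequence. So $A^1\ne A^2$ and $A^1\cap A^2$ is infinite-dimensional, contrary to almost disjointness.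

Let $A\in\mathcal A$ be the common outcome. Since $A\notin\mathcal U$, player I may open with $U_0=E\setminus A$. In any run consistent with $\sigma$ that begins this way, $x_0\notin A$, while the outcome is $A$. So II loses, a contradiction.
\end{proof}

\section{Oscillation}\label{sec:osc}

From now on $|F|\ge3$. The proof of Lemma~\ref{lem:diag} still controls the sums of the $y_i$, but the span also contains the combinations $\sum\lambda_iy_i$ with different nonzero scalars. The following quantity is sensitive to the choice of these scalars.

\begin{definition}\label{def:osc}
Let $t=\sum_it_ie_i\ne0$ have nonzero coefficients exactly at $i_1<\dots<i_r$. The \emph{oscillation} of $t$ is $\operatorname{osc}(t)=|\{s:1\le s<r,\ t_{i_s}\ne t_{i_{s+1}}\}|$.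
\end{definition}

Over $\mathbb F_2$ the oscillation would be identically zero. We have $\operatorname{osc}(\lambda t)=\operatorname{osc}(t)$ for $\lambda\ne0$. If $t^{\ge h}\ne0$, then $\operatorname{osc}(t^{\ge h})\le\operatorname{osc}(t)$ and $\operatorname{osc}(t^{\ge h})\le\max t-h$. For nonzero $x,y$ with $\max x<\min y$,
\begin{equation}\label{eq:concat}
\operatorname{osc}(x+y)=\operatorname{osc}(x)+\operatorname{osc}(y)+\varepsilon,
\end{equation}
where $\varepsilon=0$ if the last coefficient of $x$ equals the first coefficient of $y$, and $\varepsilon=1$ otherwise. Rescaling $y$ changes $\varepsilon$ and nothing else. For example, let $F=\mathbb F_3$, $x=e_0-e_1$ and $y=e_2+e_3$. The vector $x+y$ has coefficients $1,-1,1,1$ and oscillation $2$, while $x-y$ has coefficients $1,-1,-1,-1$ and oscillation $1$. With more blocks we get more freedom.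

\begin{lemma}\label{lem:osc}
Let $W\in\mathcal S$, let $g,M\in\omega$ and let $r$ be an integer. There is $s\in W\setminus0$ with $\min s\ge g$, first coefficient $1$, and $\operatorname{osc}(s)\equiv r\pmod{2^M}$.
\end{lemma}

\begin{proof}
Let $L=2^M$ and let $x_1,\dots,x_L\in W$ be a block sequence with $\min x_1\ge g$. Choose $j\in\{0,\dots,L-1\}$ with $\sum_i\operatorname{osc}(x_i)+j\equiv r\pmod L$. Put $\lambda_1=1$ and choose nonzero $\lambda_2,\dots,\lambda_L$ successively so that the first coefficient of $\lambda_{i+1}x_{i+1}$ differs from the last coefficient of $\lambda_ix_i$ for $i\le j$ and equals it for $i>j$. The first coefficient of $\lambda x_{i+1}$ runs through all nonzero scalars as $\lambda$ does, and there are at least two of them, so both choices are available. By \eqref{eq:concat}, $\operatorname{osc}(\sum_i\lambda_ix_i)=\sum_i\operatorname{osc}(x_i)+j$. Rescale the sum so that its first coefficient is $1$.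
\end{proof}

This lemma is the only place in the proof of Theorem~\ref{thm:main}(b) where $|F|\ge3$ is used. It shows that Lemma~\ref{lem:diag} fails for every ultrafilter containing $E\setminus0$: one of the two sets of vectors of even and of odd oscillation is in the ultrafilter, and neither contains $W\setminus0$ for any $W\in\mathcal S$.

\section{Predecessor functions and their branches}\label{sec:trees}

We look for a closed almost disjoint family among the branches of a tree of finite-dimensional subspaces. Two different branches should share no vector that lies high up in the tree. This is guaranteed if each vector $x$ determines a node of the tree that every branch through $x$ must contain. We take the node to be spanned by $x$ and a predecessor $\pi(x)$ supported below $\max x$. This section holds over any field.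

\begin{definition}\label{def:pred}
A \emph{predecessor function} assigns to each $x\in E\setminus0$ a finite-dimensional subspace $\pi(x)$ such that, with $P(x)=\pi(x)+Fx$,
\begin{enumerate}
\item[(P1)] $\pi(\lambda x)=\pi(x)$ for all nonzero $\lambda\in F$;
\item[(P2)] $\pi(x+u)=\pi(x)$ for all $u\in\pi(x)$;
\item[(P3)] $\pi(x)\subseteq E_{\max x}$, and $\pi(x)=0$ or $\pi(x)=P(z)$ for some $z\ne0$.
\end{enumerate}
The subspaces $P(x)$ are the \emph{nodes}. A \emph{branch} is a subspace $A\in\mathcal S$ such that $P(x)\subseteq A$ for all $x\in A\setminus0$, and $P(x)$, $P(y)$ are comparable under inclusion for all $x,y\in A\setminus0$. The set of branches is denoted by $\mathcal A_\pi$.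
\end{definition}

If $\pi(x)=P(z)$, then $z\in E_{\max x}$, so $\max z<\max x$. Conditions (P1) and (P2) say that the node $P(x)$ does not depend on which of its vectors outside $\pi(x)$ is used to generate it.

\begin{lemma}\label{lem:nodes}
Let $\pi$ be a predecessor function.
\begin{enumerate}
\item[(a)] If $R$ is a node and $w\in R\setminus0$, then $P(w)\subseteq R$. The nodes contained in $R$ form a finite chain.
\item[(b)] The intersection of two nodes is $0$ or a node.
\item[(c)] The union of a chain of nodes of unbounded dimension is a branch.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We show by induction on $\max x$ that $\{P(w):w\in P(x)\setminus0\}$ is a finite chain with largest element $P(x)$. If $w\in P(x)$ and $w\notin\pi(x)$, then $w=\lambda(x+u)$ with $\lambda\ne0$ and $u\in\pi(x)$; so $\pi(w)=\pi(x)$ by (P1) and (P2), and $P(w)=P(x)$. If $\pi(x)\neq 0$, then $\pi(x)=P(z)$ with $\max z<\max x$, and by induction the nodes $P(w)$ with $w\in P(z)\setminus0$ form a finite chain with largest element $P(z)\subseteq P(x)$. Finally, a node $P(w)$ contained in $P(x)$ has $w\in P(x)$, so it occurs in the chain.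

(b) Let $R\cap R'\ne0$ and choose $w\in(R\cap R')\setminus0$ with $\dim P(w)$ largest. For any $w'\in(R\cap R')\setminus0$, the nodes $P(w)$ and $P(w')$ lie in $R\cap R'$ and are comparable by (a), so $w'\in P(w')\subseteq P(w)$. Hence $R\cap R'=P(w)$.

(c) The union $A$ is an infinite-dimensional subspace. Two nonzero vectors $x,y\in A$ lie in a common node $R\subseteq A$ of the chain, and by (a) the nodes $P(x),P(y)$ are comparable and contained in $R$.
\end{proof}

\begin{proposition}\label{prop:closedAD}
For every predecessor function $\pi$, the family $\mathcal A_\pi$ is closed in $\mathcal S$ and almost disjoint.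
\end{proposition}

\begin{proof}
Within $\mathcal S$, the family is defined by the clopen conditions ``$x\in A\Rightarrow y\in A$'' for $x\ne0$, $y\in P(x)$, and ``$x\notin A$ or $y\notin A$'' for nonzero $x,y$ with $P(x),P(y)$ incomparable.

Let $A,B$ be branches with $A\cap B$ infinite-dimensional and let $x\in A\setminus0$. Choose $w\in A\cap B$ outside the finite-dimensional space $P(x)$. Then $P(w)\not\subseteq P(x)$, and the two nodes are comparable because $x,w\in A$. So $x\in P(x)\subseteq P(w)\subseteq B$. Thus $A\subseteq B$, and $A=B$ by symmetry.
\end{proof}

\begin{example}\label{ex:trees}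
(1) If $\pi(x)=0$ for all $x$, the nodes are the lines and there are no branches.

(2) If $\pi(x)=E_{\max x}$, then $P(x)=E_{\max x+1}$, the nodes form one chain, and $\mathcal A_\pi=\{E\}$.

(3) Index the basis by the finite binary strings, listed by increasing length, and let $N_s=\langle e_t:t\subseteq s\rangle$. For $x\ne0$ with last coefficient at $e_s$, put $\pi(x)=\langle e_t:t\subsetneq s\rangle$ if $x\in N_s$, and $\pi(x)=0$ otherwise. Then (P1) and (P2) hold, $P(e_s)=N_s$, and (P3) holds because $\langle e_t:t\subsetneq s\rangle$ is $0$ or $N_{s'}$ with $s'$ the immediate predecessor of $s$. The nodes of dimension at least $2$ are among the $N_s$, so the branches are the subspaces $\bigcup_nN_{b|n}$ with $b\in2^\omega$. This closed almost disjoint family has size $2^{\aleph_0}$. It is not maximal: the span of the $e_s$ with $s=1,\,01,\,001,\dots$ meets each branch in dimension at most $1$.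
\end{example}

In (3) the subspace $V$ escapes because a vector $z\in V\setminus 0$ with $\pi(z)=P(e_1)$ does not exist. The next lemma says that this is the only kind of obstruction.

\begin{lemma}\label{lem:criterion}
Let $\pi$ be a predecessor function. Suppose that whenever $V\in\mathcal S$ is almost disjoint from all branches and $z_*\in V\setminus0$, there is $z\in V\setminus0$ with $\pi(z)=P(z_*)$. Then $\mathcal A_\pi$ is mad.
\end{lemma}

\begin{proof}
Suppose $V\in\mathcal S$ is almost disjoint from all branches. Start with any $z_0\in V\setminus0$ and choose $z_{n+1}\in V\setminus0$ with $\pi(z_{n+1})=P(z_n)$. Then $\max z_n<\max z_{n+1}$, so the $z_n$ are independent, and $P(z_0)\subseteq P(z_1)\subseteq\cdots$. By Lemma~\ref{lem:nodes}(c), $A=\bigcup_nP(z_n)$ is a branch. It contains all $z_n$, so $A\cap V$ is infinite-dimensional, a contradiction.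
\end{proof}

\section{Coding the predecessor}\label{sec:coding}

To satisfy Lemma~\ref{lem:criterion}, every subspace should contain vectors with any prescribed predecessor. By Lemma~\ref{lem:osc} every subspace contains vectors with any prescribed oscillation modulo a power of $2$. So we read the predecessor from the power of $2$ that divides an oscillation.

\begin{definition}\label{def:code}
A vector $t\ne0$ has \emph{code} $k\ge1$ if $\operatorname{osc}(t)$ is an odd multiple of $16^k$, that is, $\operatorname{osc}(t)\equiv16^k\pmod{2\cdot16^k}$.
\end{definition}

A vector has at most one code, and code $k$ implies $\operatorname{osc}(t)\ge16^k$. The gaps between the powers $16^k$ make all codes $j>k$ together much rarer, as residues, than the code $k$.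

Fix an enumeration $(Q_k)_{k\ge1}$, without repetition, of the nonzero finite-dimensional subspaces of $E$, and let $h_k\ge1$ be the least $h$ with $Q_k\subseteq E_h$. We would like to put $\pi(x)=Q_k$ when $x$ has code $k$. But (P2) demands that the predecessor survive the addition of vectors of $Q_k$, which changes the coordinates below $h_k$. So the code must be read from the tail $x^{\ge h_k}$. Now a vector has many tails, and they may name different subspaces. If the tails at $h<h'$ compete, the one at $h'$ must win: adding a vector of the subspace named at $h'$ may destroy the code at $h$, but not conversely. Finally, if $h$ wins for $x$, it must win for all $x+u$ with $u\in\pi(x)$; we ensure this by asking that no higher cut succeed for any vector in $x+E_h$.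

\begin{definition}\label{def:valid}
We define \emph{valid} pairs $(x,h)$ with $x\ne0$ and $1\le h\le\max x$, and subspaces $\pi(x)$, by recursion on $m=\max x$. Suppose $\pi(z)$ and $P(z)=\pi(z)+Fz$ are defined whenever $\max z<m$. For $h=m,m-1,\dots,1$ in turn, and for all $x$ with $\max x=m$ simultaneously, the pair $(x,h)$ is valid if
\begin{enumerate}
\item[(V1)] $x^{\ge h}$ has a code $k$, and $h_k=h$;
\item[(V2)] $Q_k=P(z)$ for some $z$ with $\max z=h-1$, and $x^{<h}\in Q_k$;
\item[(V3)] there are no $e\in E_h$ and $h'$ with $h<h'\le m$ such that $(x+e,h')$ is valid.
\end{enumerate}
We call $k$ the code of the valid pair. Put $\pi(x)=Q_k$ if some pair $(x,h)$ is valid with code $k$, and $\pi(x)=0$ otherwise.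
\end{definition}

The recursion is legitimate. In (V2), $P(z)$ is already defined as $h-1<m$. In (V3), $\max(x+e)=m$ because $h\le m$, and validity at $h'>h$ has been decided. For each $x$ at most one $h$ is valid: if $(x,h)$ and $(x,h')$ were valid with $h<h'$, then $e=0$ would violate (V3) for $(x,h)$. So $\pi(x)$ is well defined.

\begin{lemma}\label{lem:ispred}
The function $\pi$ is a predecessor function. If $Q_k=P(z)$, then $h_k=\max z+1$; so, given \textup{(V1)}, the first half of \textup{(V2)} says exactly that $Q_k$ is a node.
\end{lemma}

\begin{proof}
(P3) If $(x,h)$ is valid with code $k$, then $\pi(x)=Q_k\subseteq E_h\subseteq E_{\max x}$, and $Q_k$ is a node by (V2). It follows that $P(z)\subseteq E_{\max z+1}$ and $P(z)\not\subseteq E_{\max z}$ for all $z$, which gives the second sentence of the lemma.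

(P1) Fix $m$ and $\lambda\ne0$. We show by downward induction on $h$ that, for all $x$ with $\max x=m$, the pair $(x,h)$ is valid if and only if $(\lambda x,h)$ is, with the same code. Conditions (V1) and (V2) are invariant under scaling. For (V3), $\lambda x+e=\lambda(x+\lambda^{-1}e)$, so by induction $(\lambda x+e,h')$ is valid if and only if $(x+\lambda^{-1}e,h')$ is, and $\lambda^{-1}e$ runs through $E_h$ as $e$ does.

(P2) If $\pi(x)=0$ there is nothing to prove. Let $(x,h)$ be valid with code $k$ and $u\in Q_k\subseteq E_h$. Then $x+u$ has the same tail at $h$, its prefix $x^{<h}+u$ lies in $Q_k$, and $x+u+E_h=x+E_h$. So $(x+u,h)$ is valid with code $k$.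
\end{proof}

The prefix condition $x^{<h}\in Q_k$ was not needed so far. Its purpose is to make validity rare: a fixed tail can overrule only a single coset of a node.

\begin{lemma}\label{lem:capture}
Let $s\in E^{\ge g}\setminus0$ and let $D$ be the set of $w\in E_g$ such that $(w+s,h')$ is valid for some $h'>g$. Then $D$ is empty or contained in a coset of a node.
\end{lemma}

\begin{proof}
Fix $w_1\in D$ with $(w_1+s,h_1')$ valid with code $j$ and $h_1'>g$. Let $w_2\in D$ with $(w_2+s,h_2')$ valid and $h_2'>g$. If $h_1'<h_2'$, then $e=w_2-w_1\in E_g\subseteq E_{h_1'}$ violates (V3) for $(w_1+s,h_1')$; the case $h_2'<h_1'$ is excluded by exchanging the roles. So $h_1'=h_2'=h'$. Both tails equal $s^{\ge h'}$, so both pairs have code $j$, and both prefixes $w_i+s^{<h'}$ lie in the node $Q_j$. Hence $w_2\in w_1+Q_j$.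
\end{proof}

\section{Maximality}\label{sec:max}

Let $\pi$ be the function of Definition~\ref{def:valid}. We first verify the hypothesis of Lemma~\ref{lem:criterion} in a case where the oscillation can be prescribed exactly.

\begin{example}\label{ex:model}
Let $Q_k$ be a node, $h=h_k$, and $h^+=\max\{h_j:1\le j\le k\}$. Let $z$ satisfy $\min z\ge h^+$ and $\operatorname{osc}(z)=16^k$. We claim that $\pi(z)=Q_k$. The pair $(z,h)$ satisfies (V1) and (V2), since $z^{\ge h}=z$ and $z^{<h}=0$. For (V3) let $e\in E_h$ and $h<h'\le\max z$. If $h'\le h^+$, the tail $(z+e)^{\ge h'}=z$ has code $k$, but $h_k\ne h'$. If $h'>h^+$, the tail $z^{\ge h'}$ has oscillation at most $16^k$, so a code $j$ of it satisfies $j\le k$ and $h_j\le h^+<h'$. In both cases (V1) fails for $(z+e,h')$.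

Such a $z$ exists in every $V$ that contains infinitely many basis vectors: take $16^k+1$ of them with indices at least $h^+$ and alternate two nonzero coefficients. For instance, let $F=\mathbb F_3$ and suppose $Q_1=Fe_0$. This is the node $P(e_0)$, as $\pi(e_0)=0$, and $h=h^+=1$. The vector $z=e_1-e_2+e_3-\dots+e_{17}$ has oscillation $16$, so $P(z)=\langle e_0,z\rangle$.
\end{example}

In a general $V$ all vectors may have large oscillation, and we control it only modulo $2^M$, by adding a long vector $s$ from Lemma~\ref{lem:osc}. The tails of $s$ may carry codes that we do not control and that overrule ours. We therefore take $z=v+s$ with $v$ from a finite-dimensional space $X\subseteq V$ supported below $s$. By Lemma~\ref{lem:capture} the tails of $s$ overrule only those $v$ that lie, up to $E_h$, in one coset of one node. So we need to know that no node fills a large part of $E_h+X$. This is where we use that $V$ is almost disjoint from the branches.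

\begin{lemma}\label{lem:spread}
Let $V\in\mathcal S$ be almost disjoint from all branches. Let $b_1,b_2,\dots\in V\cap E^{\ge h}$ be independent and $X_I=\langle b_1,\dots,b_I\rangle$. For every $c\ge1$ there is $I\geq 1$ such that $\dim(R\cap(E_h+X_I))\le I-c$ for all nodes $R$.
\end{lemma}

\begin{proof}
Suppose not. Put $Y_I=E_h\oplus X_I$, of dimension $h+I$, and $d=h+c-1$. For each $I$ there is a node $R_I$ with $\dim(R_I\cap Y_I)\ge I-c+1=\dim Y_I-d$. The nodes $R_I$ need not form a chain, but their intersections are large, and we extract a chain from these.

For $I\le J$ we have $Y_I\subseteq Y_J$, so $R_J\cap Y_I$ has codimension at most $d$ in $Y_I$, and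
\[
\dim(R_I\cap R_J\cap Y_I)\ge h+I-2d .
\]
Fix $I_0$ with $h+I_0>2d$. For $I_0\le I\le J$, Lemma~\ref{lem:nodes}(a),(b) shows that $R_I\cap R_J$ is one of the finitely many nodes contained in $R_I$. By the pigeonhole principle, applied successively for $I=I_0,I_0+1,\dots$, there are infinite sets $\mathbb J_{I_0}\supseteq\mathbb J_{I_0+1}\supseteq\cdots$ and nodes $N_I$ such that $R_I\cap R_J=N_I$ for all $J\in\mathbb J_I$ with $J\ge I$. If $I\le I'$ and $J\in\mathbb J_{I'}$, $J\ge I'$, then $N_I,N_{I'}\subseteq R_J$, so $N_I$ and $N_{I'}$ are comparable. Also $\dim(N_I\cap Y_I)\ge h+I-2d$. By Lemma~\ref{lem:nodes}(c), $A=\bigcup_{I\ge I_0}N_I$ is a branch. Since $X_I$ has codimension $h$ in $Y_I$, we get $\dim(A\cap X_I)\ge I-2d$ for all $I\ge I_0$. So $A\cap V$ is infinite-dimensional, a contradiction.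
\end{proof}

One circularity remains. The vector $s$ has to give $v+s$ the code $k$, so it depends on $v$; the set of overruled $v$ depends on $s$. We break the circle by counting: one $s$ serves a proportion $\delta$ of all candidates $v$, where $\delta$ depends only on $k$, while the overruled candidates have proportion less than $\delta$.

\begin{proposition}\label{prop:successor}
Let $V\in\mathcal S$ be almost disjoint from all branches and let $z_*\in V\setminus0$. There is $z\in V\setminus0$ with $\pi(z)=P(z_*)$. Consequently $\mathcal A_\pi$ is mad.
\end{proposition}

\begin{proof}
Let $P(z_*)=Q_k$, $h=h_k$, $h^+=\max\{h_j:1\le j\le k\}\ge h$, and $\delta=1/(4\cdot16^k)$.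

\emph{Step 1: the candidates.} We find a finite-dimensional $X\subseteq V\cap E^{\ge h^+}$ and a finite nonempty $G\subseteq X$ such that
\begin{equation}\label{eq:thin}
\bigl|\{v\in G:(v+E_h)\cap(w+R)\ne\emptyset\}\bigr|<\delta|G|\quad\text{for all nodes $R$ and all } w\in E_h+X .
\end{equation}
Let $b_1,b_2,\dots$ be independent in $V\cap E^{\ge h^+}$. If $|F|=q$ is finite, take $c$ with $q^{-c}<\delta$, take $I$ from Lemma~\ref{lem:spread}, and let $G=X=X_I$. If $F$ is infinite, take $c=1$, $I$ from Lemma~\ref{lem:spread}, $X=X_I$, a finite $\Lambda\subseteq F$ with $|\Lambda|>1/\delta$, and $G=\{\sum_{i\le I}s_ib_i:s_i\in\Lambda\}$. In both cases a coset in $X$ of a subspace of dimension at most $I-c$ contains fewer than $\delta|G|$ points of $G$: it has at most $q^{I-c}=q^{-c}|G|$ points in the first case, and Lemma~\ref{lem:grid} applies in the second. Let $\rho:E_h\oplus X\to X$ be the projection. If $v\in G$, $e\in E_h$ and $v+e\in w+R$, then $v+e-w\in R\cap(E_h+X)$, so $v\in\rho(w)+\rho(R\cap(E_h+X))$, a coset of a subspace of dimension at most $I-c$. This proves \eqref{eq:thin}.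

Fix $g\ge h^+$ with $E_h+X\subseteq E_g$. Figure~\ref{fig:ranges} shows the arrangement.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,0) -- (11.4,0);
\foreach \x/\l in {0/$0$,1.8/$h$,4.2/$h^+$,7.4/$g$} \draw (\x,0.08) -- (\x,-0.08) node[below] {\l};
\draw[very thick] (0,0.4) -- node[above] {$e$} (1.7,0.4);
\draw[very thick] (4.2,0.4) -- node[above] {$v\in G$} (7.3,0.4);
\draw[very thick] (7.4,0.4) -- node[above] {$s$} (11,0.4);
\node at (3.0,-0.95) {\small tail has code $k$};
\node at (5.8,-0.95) {\small choice of $s$};
\node at (9.2,-0.95) {\small choice of $v$};
\end{tikzpicture}
\caption{Supports of the three parts of a vector $e+v+s$ along the coordinates $0,1,2,\dots$ The vector $z=v+s$ is to have its valid cut at $h$. A competing cut $h'>h$ lies in $(h,h^+]$, in $(h^+,g]$, or above $g$; the bottom line names what excludes it in each range.}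
\label{fig:ranges}
\end{figure}

\emph{Step 2: the vector $s$.} For $v\in X$ and $h'\le g$ define $o(v,h')=0$ if $v^{\ge h'}=0$, and otherwise let $o(v,h')$ be $\operatorname{osc}(v^{\ge h'})$ if the last coefficient of $v$ is $1$ and $\operatorname{osc}(v^{\ge h'})+1$ if it is not. By \eqref{eq:concat}, for every $s\in E^{\ge g}\setminus0$ with first coefficient $1$,
\begin{equation}\label{eq:offset}
\operatorname{osc}\bigl((v+s)^{\ge h'}\bigr)=\operatorname{osc}(v^{\ge h'}+s)=o(v,h')+\operatorname{osc}(s).
\end{equation}
So the codes of the tails at cuts $h'\le g$ depend on $s$ only through $\operatorname{osc}(s)$.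

Choose $M$ with $\delta2^M\ge2g$; then $2\cdot16^k$ divides $2^M$. A residue $r$ modulo $2^M$ is \emph{good for} $v\in G$ if
\begin{enumerate}
\item[(G1)] $o(v,h)+r\equiv16^k\pmod{2\cdot16^k}$;
\item[(G2)] $o(v,h_j)+r\not\equiv16^j\pmod{2\cdot16^j}$ for every $j$ with $h^+<h_j\le g$ and $4j<M$;
\item[(G3)] $o(v,h')+r\not\equiv0\pmod{2^M}$ for every $h'$ with $h^+<h'\le g$.
\end{enumerate}
Condition (G2) excludes the codes that are visible modulo $2^M$, and (G3) excludes all larger ones at once. Exactly $2^M/(2\cdot16^k)=2\delta2^M$ residues satisfy (G1). For each $j$ in (G2), the modulus $2\cdot16^j$ divides $2^M$, and $j>k$ because $h_j>h^+$; here it matters that the code $j$ is read at the single cut $h_j$. So the number of residues violating (G2) is at most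
\[
\sum_{j>k}\frac{2^M}{2\cdot16^j}=2\delta2^M\sum_{i\ge1}16^{-i}=\frac{2}{15}\,\delta2^M .
\]
At most $g\le\frac12\delta2^M$ residues violate (G3). Hence each $v\in G$ has at least $(2-\frac2{15}-\frac12)\delta2^M\ge\delta2^M$ good residues. There are at least $\delta2^M|G|$ pairs $(v,r)$ with $r$ good for $v$, so some $r$ is good for all $v$ in a set $G'\subseteq G$ with $|G'|\ge\delta|G|$. By Lemma~\ref{lem:osc} choose $s\in V\setminus0$ with $\min s\ge g$, first coefficient $1$, and $\operatorname{osc}(s)\equiv r\pmod{2^M}$.

\emph{Step 3: the vector $v$.} Let $D$ be the set of $w\in E_h+X$ such that $(w+s,h')$ is valid for some $h'>g$. By Lemma~\ref{lem:capture}, $D$ is empty or $D\subseteq w+R$ for some $w\in D$ and some node $R$. By \eqref{eq:thin}, fewer than $\delta|G|\le|G'|$ elements $v\in G$ have $(v+E_h)\cap D\ne\emptyset$. So there is $v\in G'$ such that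
\begin{equation}\label{eq:free}
(v+e+s,h')\ \text{is not valid for any } e\in E_h \text{ and } h'>g .
\end{equation}

\emph{Step 4: verification.} Let $z=v+s\in V\setminus0$. We show that $(z,h)$ is valid with code $k$. Since $\min z\ge h^+\ge h$, we have $h\le\max z$, $z^{\ge h}=z$ and $z^{<h}=0\in Q_k$. By \eqref{eq:offset} and (G1), $z$ has code $k$. As $h_k=h$ and $Q_k$ is a node, (V1) and (V2) hold. For (V3) let $e\in E_h$ and $h'>h$.
\begin{itemize}
\item If $h'\le h^+$, then $(z+e)^{\ge h'}=z$ has code $k$ and $h_k\ne h'$, so (V1) fails for $(z+e,h')$.
\item If $h^+<h'\le g$, then $(z+e)^{\ge h'}=(v+s)^{\ge h'}$ has oscillation congruent to $o(v,h')+r$ modulo $2^M$. Suppose it has a code $j$ with $h_j=h'$. If $4j<M$, this contradicts (G2). If $4j\ge M$, the oscillation is divisible by $2^M$, which contradicts (G3). So (V1) fails for $(z+e,h')$.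
\item If $h'>g$, then $(z+e,h')$ is not valid by \eqref{eq:free}.
\end{itemize}
Hence $\pi(z)=Q_k=P(z_*)$. The last assertion follows from Lemma~\ref{lem:criterion}.
\end{proof}

\section{The size of the family}\label{sec:size}

Example~\ref{ex:trees}(2) shows that the branches of a predecessor function can form a trivial mad family. For our $\pi$ this does not happen. In a branch of finite codimension the predecessor of a vector $x$ would fill almost all of $E_{\max x}$, and the tail left above it would be too short to carry a large code.

\begin{proposition}\label{prop:codim}
Every branch of $\pi$ has infinite codimension.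
\end{proposition}

\begin{proof}
Let $A$ be a branch of finite codimension $c$, and let $T=\{\max x:x\in A\setminus0\}$. At most $c$ numbers lie outside $T$: if $m_0<\dots<m_c$ were outside $T$, then $\langle e_{m_0},\dots,e_{m_c}\rangle\cap A=0$, because every nonzero vector of this span has maximum some $m_i$, and this contradicts codimension $c$.

Let $m\in T$ and $x\in A$ with $\max x=m$. We claim that $\pi(x)=A\cap E_m$. The inclusion $\subseteq$ holds by (P3) and $P(x)\subseteq A$. Let $u\in A\cap E_m$. The nodes $P(x)$ and $P(x+u)$ are comparable. If $P(x+u)\subseteq P(x)$, write $x+u=y+\lambda x$ with $y\in\pi(x)\subseteq E_m$; the coefficients of $e_m$ give $\lambda=1$, so $u=y\in\pi(x)$. If $P(x)\subseteq P(x+u)$, write $x=y+\lambda(x+u)$ with $y\in\pi(x+u)\subseteq E_m$; again $\lambda=1$, so $-u=y\in\pi(x+u)$, and (P2) gives $\pi(x)=\pi((x+u)-u)=\pi(x+u)\ni u$. This proves the claim.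

Thus $\dim\pi(x)\ge m-c$. If $m>c$, then $\pi(x)=Q_j$ for some $j$ and $(x,h_j)$ is valid with code $j$. From $Q_j\subseteq E_{h_j}$ we get $h_j\ge\dim Q_j\ge m-c$, and so
\[
16^j\le\operatorname{osc}(x^{\ge h_j})\le m-h_j\le c .
\]
Only finitely many $j$ satisfy $16^j\le c$, so the dimensions of the corresponding $Q_j$ are bounded. But $\dim Q_j\ge m-c$ and $m\in T$ is arbitrarily large, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
The family $\mathcal A_\pi$ is closed in $\mathcal S$ by Proposition~\ref{prop:closedAD}, hence $G_\delta$ in $2^E$ and analytic, and it is mad by Proposition~\ref{prop:successor}. By Propositions~\ref{prop:codim} and~\ref{prop:countable} it is uncountable. An uncountable closed subset of the Polish space $\mathcal S$ has cardinality $2^{\aleph_0}$ by the perfect set theorem.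
\end{proof}

\begin{thebibliography}{1}

\bibitem{Smythe}
Iian B. Smythe, \emph{Madness in vector spaces}, arXiv:1712.00057 (2017).

\end{thebibliography}
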